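# Separable quotients of $C_p(X)$ and metrizable quotients

## 1. Separable $C_p(X)$ and restriction to a countable closed set

All topological spaces here are Tychonoff and all vector spaces are real. For a space $X$, let $C(X)$ be the set of continuous real functions on $X$, and let $C_p(X)$ be $C(X)$ with the topology of pointwise convergence. A base of neighborhoods of $0$ is formed by the sets
$$U=\{g\in C(X): |g(x_i)|<\varepsilon,\ i\le n\},\qquad x_1,\dots,x_n\in X,\ \varepsilon>0 .$$
A *quotient* of $C_p(X)$ is $C_p(X)/Z$ with $Z$ a closed vector subspace. If $q$ is the quotient map, the sets $q(U)$ form a base of neighborhoods of $0$ in $C_p(X)/Z$.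

The question of these notes is taken from Jerzy Kakol, Manuel Lopez-Pellicer, Wieslaw Sliwa, "On weak\*-basic sequences in duals and biduals of spaces C(X) and Quojections", arXiv:2601.19873 (2026). Let $X$ be infinite. If $C_p(X)$ has an infinite-dimensional quotient that is separable, must it also have an infinite-dimensional quotient that is metrizable?

One tool will be used constantly. Since $X$ is Tychonoff,
$$\text{for } S\subset X \text{ closed},\ A\subset X\setminus S \text{ finite and } v:A\to\mathbb R,\text{ some } z\in C(X) \text{ has } z|_S=0,\ z|_A=v. \tag{1}$$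
Indeed, for $a\in A$ the set $S\cup(A\setminus\{a\})$ is closed and misses $a$, so some $z_a\in C(X)$ is $1$ at $a$ and $0$ on this set. Put $z=\sum_a v(a)z_a$.

Two cases by hand. If $X=\mathbb N$ is discrete, $C_p(X)=\mathbb R^{\mathbb N}$ is already metrizable. If $X=[0,1]$, restrict functions to the countable closed set $S=\{0\}\cup\{1/n:n\in\mathbb N\}$. The functions on $S$ obtained in this way, with pointwise convergence, form a subspace of the metrizable space $\mathbb R^S$. The next proposition shows that restriction really is a quotient map onto its image, and that the same idea works whenever $C_p(X)$ itself is separable.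

**Proposition 1.** If $X$ is infinite and $C_p(X)$ is separable, then $C_p(X)$ has an infinite-dimensional metrizable quotient.

*Proof.* **A continuous injection.** Let $\{f_n:n\in\mathbb N\}$ be dense in $C_p(X)$. It separates points: for $x\ne y$ take $g\in C(X)$ with $g(x)=0$, $g(y)=1$, and then $f_n$ within $1/3$ of $g$ at both points. Fix a homeomorphism $\theta:\mathbb R\to(0,1)$. The map $\varphi:X\to[0,1]^{\mathbb N}$, $\varphi(x)_n=\theta(f_n(x))$, is continuous and injective.

**A countable closed set.** The infinite set $\varphi(X)$ lies in a compact metrizable space, so there are distinct points $x_k\in X$ such that $\varphi(x_k)$ converges to some $t$. The set $C=\{t\}\cup\{\varphi(x_k):k\in\mathbb N\}$ is closed, so $S=\varphi^{-1}(C)$ is closed in $X$. It is infinite, and it is countable because $\varphi$ is injective.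

**The quotient.** Let $r:C_p(X)\to\mathbb R^S$ be restriction and $Z_S=\ker r=\{g:g|_S=0\}$, a closed subspace. The induced map $C_p(X)/Z_S\to r(C(X))\subset\mathbb R^S$ is a continuous linear bijection. It is open onto its image. Indeed, let $U$ be given by distinct points $x_1,\dots,x_n$ and $\varepsilon$, and let $g$ satisfy $|g(x_i)|<\varepsilon$ for those $i$ with $x_i\in S$. By (1) there is $z\in Z_S$ with $z(x_i)=g(x_i)$ for all $i$ with $x_i\notin S$. Then $g-z\in U$. So $r(U)$ contains, inside $r(C(X))$, a neighborhood of $0$ of the product topology. Thus $C_p(X)/Z_S$ is isomorphic to a subspace of the metrizable space $\mathbb R^S$. It is infinite-dimensional, since by (1) the functions in $C(X)$ take arbitrary values on any finite subset of the infinite set $S$. $\square$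

More is known in this case: the source of the problem records that a separable $C_p(X)$ has a quotient isomorphic to $\mathbb R^{\mathbb N}$ or to $(c_0)_p=\{(x_n)\in\mathbb R^{\mathbb N}:x_n\to0\}$ with the product topology.

Now suppose only that some quotient $E=C_p(X)/Z$ is separable. A countable set of functions, lifted from a dense subset of $E$, still gives a continuous map $\varphi:X\to[0,1]^{\mathbb N}$, but nothing forces $\varphi$ to be injective. The set $\varphi^{-1}(C)$ may then be uncountable, and functions vanishing on it need not have anything to do with $Z$. What replaces the points of $X$, and what replaces injectivity?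

## 2. Statements, and the splitting number

The *density* of a space is the least cardinality of a dense subset. The theorems below allow densities somewhat larger than $\omega$.

**Definition.** A set $A\subset\mathbb N$ *splits* an infinite set $B\subset\mathbb N$ if both $B\cap A$ and $B\setminus A$ are infinite. The *splitting number* $\mathfrak s$ is the least size of a family $\mathcal A$ of subsets of $\mathbb N$ such that every infinite $B\subset\mathbb N$ is split by some $A\in\mathcal A$.

For example, the set of even numbers splits $\mathbb N$ but does not split the set of multiples of $4$. The family of all subsets of $\mathbb N$ splits every infinite $B$. No countable family does: given $A_1,A_2,\dots$, choose infinite sets $\mathbb N\supset B_1\supset B_2\supset\cdots$ with $B_n\subset A_n$ or $B_n\cap A_n=\emptyset$, and then $b_1<b_2<\cdots$ with $b_n\in B_n$. All but finitely many elements of $B=\{b_n\}$ lie in $B_n$, so no $A_n$ splits $B$. Hence $\mathfrak s\ge\omega_1$, and separable spaces have density $<\mathfrak s$. A listener interested only in the question can read "countable" for "less than $\mathfrak s$" throughout.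

Let $L(X)$ be the space of finitely supported measures $\mu=\sum_{i\le n}c_i\delta_{x_i}$ on $X$, acting on $C(X)$ by $\mu(g)=\sum_i c_ig(x_i)$. It carries the topology $\sigma(L(X),C(X))$, called weak\*: a net $\mu_\alpha$ converges to $\mu$ iff $\mu_\alpha(g)\to\mu(g)$ for each $g\in C(X)$. Closures and closed subspaces in $L(X)$ refer to this topology. For example, $\delta_{1/n}\to\delta_0$ in $L([0,1])$.

**Theorem A.** Let $E$ be an infinite-dimensional quotient of $C_p(X)$ that is separable (more generally, has density $<\mathfrak s$). Then $E$ has an infinite-dimensional metrizable quotient. In particular, so has $C_p(X)$.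

So the answer to the question is yes.

**Theorem B.** For every $X$ the following are equivalent:

- (B1) $C_p(X)$ has an infinite-dimensional separable quotient;
- (B2) $C_p(X)$ has an infinite-dimensional metrizable quotient;
- (B3) $C_p(X)$ has an infinite-dimensional quotient of density $<\mathfrak s$;
- (B4) $L(X)$ has a weak\*-closed subspace of algebraic dimension $\aleph_0$;
- (B5) $C_p(X)$ has a quotient isomorphic to a sequence space $\Lambda$ with $c_{00}\subset\Lambda\subset\mathbb R^{\mathbb N}$, with the product topology.

Here $c_{00}$ is the space of finitely supported sequences. A space is *countably compact* if every sequence in it has a cluster point, that is, a point each of whose neighborhoods contains infinitely many terms of the sequence.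

**Theorem C.** Let all finite powers of $X$ be countably compact (e.g. $X$ compact), and let $E$ be an infinite-dimensional quotient of $C_p(X)$ of density $<\mathfrak s$ (e.g. separable). Then $E$ is metrizable, or $E$ has a quotient isomorphic to $(c_0)_p$.

A non-compact example for the hypothesis is $X=[0,\omega_1)$: a sequence in $X^N$ lies in some $[0,\alpha]^N$ with $\alpha<\omega_1$, which is compact.

## 3. Quotients of $C_p(X)$ as closed subspaces of $L(X)$

Proposition 1 was proved inside $C_p(X)$. In general it is easier to work in the dual, and this section sets up the dictionary.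

The $\delta_x$ are linearly independent on $C(X)$ by (1). So $\mu\in L(X)$ is determined by its point masses $\mu(\{x\})$. It has a finite support $\operatorname{supp}\mu=\{x:\mu(\{x\})\neq0\}$ and a norm $\|\mu\|=\sum_x|\mu(\{x\})|$. The dual of $C_p(X)$ is $L(X)$: a continuous functional is bounded on some $U$ as above, so it vanishes on $\bigcap_i\ker\delta_{x_i}$ and hence is a combination of the $\delta_{x_i}$. For $S\subset X$ put $L(S)=\{\mu:\operatorname{supp}\mu\subset S\}$. For $Z\subset C(X)$ and $H\subset L(X)$ put
$$Z^\perp=\{\mu\in L(X):\mu|_Z=0\},\qquad {}^\perp H=\{g\in C(X):\mu(g)=0\ \text{for all }\mu\in H\}.$$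
The space $Z^\perp$ is always weak\*-closed, and ${}^\perp H$ is always closed in $C_p(X)$.

**Lemma 2.** Let $Z$ be a closed subspace of $C_p(X)$, $H=Z^\perp$, $E=C_p(X)/Z$.

- (a) $E'=H$, the topology of $E$ is $\sigma(E,H)$, and $\dim E=\infty$ iff $\dim H=\infty$.
- (b) $E$ is metrizable iff $\dim H\le\aleph_0$.
- (c) If $H_0\subset H$ is a weak\*-closed subspace and $Z_0={}^\perp H_0$, then $Z_0$ is closed, $Z\subset Z_0$, $Z_0^\perp=H_0$, and $C_p(X)/Z_0\cong E/(Z_0/Z)$ is a quotient of $E$.
- (d) If the image of $D\subset C(X)$ in $E$ is dense, $\mu\in H$ and $\mu|_D=0$, then $\mu=0$.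
- (e) If $S\subset X$ is closed, then $L(S)$ is weak\*-closed.

*Proof.* (a) A functional on $E$ is continuous iff its composition with $q:C_p(X)\to E$ is. So $E'$ consists of those $\mu\in L(X)$ that vanish on $Z$, which means $E'=H$. In particular $\sigma(E,H)$ is coarser than the quotient topology. Conversely, let $U$ be given by distinct $x_1,\dots,x_n$ and $\varepsilon$, and let $P(g)=(g(x_i))_{i\le n}$. If $P(g)\in(-\varepsilon,\varepsilon)^n+P(Z)$, then $P(g-z)\in(-\varepsilon,\varepsilon)^n$ for some $z\in Z$, so $g\in U+Z$. Let $a^1,\dots,a^r$ be a basis of the annihilator of $P(Z)$ in $\mathbb R^n$. The map $v\mapsto(a^j\cdot v)_{j\le r}$ identifies $\mathbb R^n/P(Z)$ with $\mathbb R^r$. The set $(-\varepsilon,\varepsilon)^n+P(Z)$ is the preimage under this map of an open neighborhood of $0$, so it contains $\{v:|a^j\cdot v|<\eta,\ j\le r\}$ for some $\eta>0$. The measures $\mu_j=\sum_ia^j_i\delta_{x_i}$ vanish on $Z$, so they lie in $H$, and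
$$\{g:|\mu_j(g)|<\eta,\ j\le r\}\subset U+Z. \tag{2}$$
So $q(U)$ is a $\sigma(E,H)$-neighborhood of $0$, and the topologies agree. Since $Z$ is closed, $E$ is Hausdorff, so $H$ separates points of $E$. If $\dim H<\infty$, then $E$ embeds in the algebraic dual of $H$ and $\dim E<\infty$. If $\dim E<\infty$, then $H=E'$ is finite-dimensional.

(b) If $\dim H\le\aleph_0$, the Hausdorff topology $\sigma(E,H)$ is given by the countably many seminorms $|h|$, $h$ in a basis of $H$, so it is metrizable. If $E$ is metrizable, take a countable base $(U_n)$ at $0$ and finite sets $F_n\subset H$ such that $U_n$ contains $\{e:|h(e)|<\varepsilon_n,\ h\in F_n\}$ for some $\varepsilon_n>0$, hence contains the subspace $\bigcap_{h\in F_n}\ker h$. For $h\in H$ the neighborhood $\{e:|h(e)|<1\}$ contains some $U_n$. So $h$ is bounded on the subspace $\bigcap_{f\in F_n}\ker f$, hence zero on it, and so $h\in\operatorname{span}F_n$. Thus $H=\bigcup_n\operatorname{span}F_n$ and $\dim H\le\aleph_0$.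

(c) $Z_0$ is closed, and $Z\subset Z_0$ because every $\mu\in H_0\subset Z^\perp$ vanishes on $Z$. Clearly $H_0\subset Z_0^\perp$. If $\mu\notin H_0$, the Hahn–Banach theorem gives a weak\*-continuous functional on $L(X)$ that vanishes on $H_0$ and not at $\mu$. Such a functional is evaluation at some $g\in C(X)$. Then $g\in Z_0$ and $\mu(g)\ne0$, so $\mu\notin Z_0^\perp$. Finally, $Z_0/Z$ is closed in $E$ because its preimage $Z_0$ is closed, and the canonical bijection $C_p(X)/Z_0\to E/(Z_0/Z)$ is an isomorphism because in both spaces a set is open iff its preimage in $C_p(X)$ is open.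

(d) $\mu$ is a continuous functional on $E$ that vanishes on a dense set.

(e) Let $\mu\notin L(S)$ and $x\in\operatorname{supp}\mu\setminus S$. By (1) there is $g\in C(X)$ that is $1$ at $x$ and $0$ on $S\cup(\operatorname{supp}\mu\setminus\{x\})$. Then $\mu(g)=\mu(\{x\})\ne0$, while every element of $L(S)$ vanishes at $g$. So $\mu$ is not in the closure of $L(S)$. $\square$

By (a), (b), (c), Theorem A takes the following form. *Let $H=Z^\perp$ be infinite-dimensional, with $C_p(X)/Z$ of density $<\mathfrak s$. Find a weak\*-closed subspace $H_0\subset H$ with $\dim H_0=\aleph_0$.* In Proposition 1 we had $H=L(X)$ and $H_0=L(S)$.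

## 4. Countable-dimensional spans with uncountable-dimensional closure

The first thing to try is to take any linearly independent sequence in $H$ and close up its span. This fails even for $X=[0,1]$ and $H=L(X)$. Take the measures $\delta_q$, $q\in[0,1]$ rational. Each $\delta_x$ is a limit of such $\delta_q$, so the closure of the span is all of $L([0,1])$, whose dimension is uncountable. The supports here are pairwise disjoint singletons, so disjointness alone does not help. What worked in Section 1 was that $\varphi(x_k)$ *converged*, which kept everything inside a countable closed set.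

The second thing to try is to repeat Section 1 with $\varphi$ built from functions $f_n$ whose images are dense in $E$. Here is an example where one sees what breaks.

**The doubled interval.** Let $X=[0,1]\times\{0,1\}$ and let $D:C_p(X)\to C_p([0,1])$ be $Dg=g(\cdot,0)-g(\cdot,1)$. It is continuous and linear. It has the continuous linear right inverse sending $p$ to the function equal to $p$ on $[0,1]\times\{0\}$ and to $0$ on $[0,1]\times\{1\}$. So $D$ is open and onto, and with $Z=\ker D$ we get $E=C_p(X)/Z\cong C_p([0,1])$, which is separable: polynomials with rational coefficients are dense. The space $Z$ contains every $g$ with $g(x,0)=g(x,1)=p(x)$, $p\in C([0,1])$. So $\mu\in H=Z^\perp$ forces $\mu(\{(x,0)\})+\mu(\{(x,1)\})=0$ for every $x$. Therefore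
$$H=\operatorname{span}\{\mu_x:x\in[0,1]\},\qquad \mu_x=\delta_{(x,0)}-\delta_{(x,1)} .$$
Lift the rational polynomials $p_n$ by the right inverse to functions $f_n$, and form $\varphi(x)_n=\theta(f_n(x))$. The whole interval $[0,1]\times\{1\}$ goes to the single point $o=(\theta(0),\theta(0),\dots)$, and $\varphi(x,0)\ne o$ for each $x$ because some $p_n$ is a nonzero constant.

Three things are now different from Section 1.

1. $H$ contains no $\delta_x$, so points of $X$ must be replaced by measures with several points in their supports.
2. $\varphi$ has large fibers. If $o\in C$, then $\varphi^{-1}(C)$ contains an interval, and $L(\varphi^{-1}(C))$ has uncountable dimension and is not contained in $H$.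
3. If the supports of the chosen measures grow, their images need not stay in a countable closed set. In $L([0,1])$, the grid measures $\frac1k\sum_{i\le k}\delta_{i/k}$ have supports that get denser. A closed set carrying infinitely many of them is all of $[0,1]$.

The second difficulty disappears if one uses $\varphi$ only on measures in $H$. In the example, with $y_x=\varphi(x,0)$, the measure $\mu_x$ is carried by $\varphi$ to $\delta_{y_x}-\delta_o$. The points $y_x$ are distinct, since the $p_n$ separate points, and none of them is $o$. So $\sum_ic_i(\delta_{y_{x_i}}-\delta_o)=0$ with distinct $x_i$ forces all $c_i=0$: the map induced by $\varphi$ is injective on $H$ although $\varphi$ is not injective on $X$. The next section shows that this is always so. The third difficulty is met in Section 7 by a count: if $\dim H$ is uncountable, there is room to choose measures with supports of bounded size, and if $\dim H$ is countable there is nothing to do.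

## 5. A map of $X$ into a cube that is injective on $H$

A continuous map $\varphi:X\to K$ induces a linear map $\varphi_*:L(X)\to L(K)$ with $\varphi_*\delta_x=\delta_{\varphi(x)}$. It satisfies $(\varphi_*\mu)(g)=\mu(g\circ\varphi)$ for $g\in C(K)$, so it is weak\*-continuous. Also $\operatorname{supp}\varphi_*\mu\subset\varphi(\operatorname{supp}\mu)$, where the inclusion can be strict because of cancellation, and $\|\varphi_*\mu\|\le\|\mu\|$.

**Lemma 3.** Let $E=C_p(X)/Z$ have a dense subset of size $\kappa$, let $H=Z^\perp$, and let $K=[0,1]^\kappa$. Then there is a continuous $\varphi:X\to K$ such that $\varphi_*$ is injective on $H$.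

*Proof.* Lift the dense set to $\{f_\alpha:\alpha<\kappa\}\subset C(X)$ and put $\varphi(x)_\alpha=\theta(f_\alpha(x))$, with the homeomorphism $\theta:\mathbb R\to(0,1)$. Let $\mu\in H$ with $\varphi_*\mu=0$. We recover $\mu(f_\alpha)$ from $\varphi_*\mu$ by grouping the points of $\operatorname{supp}\mu$ according to their images. All points $y\in\varphi(X)$ have coordinates in $(0,1)$, so
$$\mu(f_\alpha)=\sum_{x}\mu(\{x\})\,\theta^{-1}(\varphi(x)_\alpha)=\sum_{y\in\varphi(\operatorname{supp}\mu)}\theta^{-1}(y_\alpha)\,(\varphi_*\mu)(\{y\})=0$$
for every $\alpha<\kappa$. By Lemma 2(d), $\mu=0$. $\square$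

## 6. Finite sets shrinking to a finite set

To imitate the convergence $\varphi(x_k)\to t$ we need convergent subsequences in $K=[0,1]^\kappa$. Compactness of a space does not provide them. In $\beta\mathbb N$ the sequence $1,2,3,\dots$ has no convergent subsequence: given $n_1<n_2<\cdots$, the function on $\mathbb N$ equal to $0$ at each $n_{2k}$ and $1$ elsewhere extends continuously to $\beta\mathbb N$, and along $(n_k)$ it oscillates. This is why one works in $K$ and not in $X$, and it is the only place where the density bound is used.

**Lemma 4.** If $\kappa<\mathfrak s$, then $K=[0,1]^\kappa$ is sequentially compact.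

*Proof.* For $\kappa\le\omega$, $K$ is compact metrizable and this is clear. In general let $(x_k)$ be a sequence in $K$. The sets $A_{\alpha,q}=\{k:x_k(\alpha)<q\}$, $\alpha<\kappa$, $q\in\mathbb Q$, number at most $\max(\kappa,\omega)<\mathfrak s$, so some infinite $B\subset\mathbb N$ is split by none of them. If for some $\alpha$ there were a rational $q$ with $\liminf_{k\in B}x_k(\alpha)<q<\limsup_{k\in B}x_k(\alpha)$, then infinitely many $k\in B$ would lie in $A_{\alpha,q}$ and infinitely many outside it, so $A_{\alpha,q}$ would split $B$. Hence every coordinate converges along $B$, and so does $(x_k)_{k\in B}$. $\square$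

Let $T_1,T_2,\dots$ and $F$ be finite subsets of $K$. We say that $(T_k)$ *shrinks to* $F$ if every neighborhood of $F$ contains all but finitely many $T_k$. For example, in $[0,1]$ the sets $T_k=\{1/k,1-1/k\}$, $k\ge3$, shrink to $\{0,1\}$.

**Lemma 5.** Let $K$ be a Hausdorff space.

- (a) If $K$ is sequentially compact and $T_k\subset K$ are nonempty sets with $|T_k|\le N$ for all $k$, then a subsequence of $(T_k)$ shrinks to a finite set $F$ with $|F|\le N$.
- (b) If $(T_k)$ is a sequence of finite sets that shrinks to a finite set $F$, then every set $C'$ with $F\subset C'\subset F\cup\bigcup_kT_k$ is closed in $K$.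

*Proof.* (a) Enumerate $T_k=\{s_{k,1},\dots,s_{k,N}\}$ with repetitions allowed. Extracting subsequences $N$ times, we may assume $s_{k,i}\to t_i$ for each $i\le N$. Put $F=\{t_1,\dots,t_N\}$. If $W$ is a neighborhood of $F$, then $s_{k,i}\in W$ for all $i\le N$ once $k$ is large.

(b) Let $y\notin C'$. Since $F$ is finite and $y\notin F$, there are disjoint open sets $O\ni y$ and $W\supset F$. All but finitely many $T_k$ lie in $W$, so $O\cap C'$ is contained in a finite union of the $T_k$ and is finite. Thus $O\setminus C'$ is an open neighborhood of $y$ that misses $C'$. $\square$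

## 7. Proof of Theorem A

Let $E=C_p(X)/Z$ be infinite-dimensional with a dense subset of size $\kappa<\mathfrak s$, and let $H=Z^\perp$. By Lemma 2(a), $\dim H=\infty$.

**Step 1: reduce to supports of bounded size.** If $\dim H=\aleph_0$, then $E$ itself is metrizable by Lemma 2(b), and it is its own infinite-dimensional metrizable quotient. So assume $\dim H>\aleph_0$. Write $H=\bigcup_nV_n$ with $V_n=\{\mu\in H:|\operatorname{supp}\mu|\le n\}$. If every $\operatorname{span}V_n$ were finite-dimensional, $H$ would be a countable union of finite-dimensional subspaces and $\dim H\le\aleph_0$. So for some $n$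
$$\text{there is a linearly independent sequence }(\nu_k)\text{ in }H\text{ with }|\operatorname{supp}\nu_k|\le n\text{ for all }k. \tag{3}$$

**Step 2: make the supports converge in the cube.** Take $\varphi:X\to K=[0,1]^\kappa$ from Lemma 3. The sets $T_k=\varphi(\operatorname{supp}\nu_k)$ are nonempty with $|T_k|\le n$. By Lemma 4 and Lemma 5(a), after passing to a subsequence, $(T_k)$ shrinks to a finite set $F$. By Lemma 5(b) the countable set $C=F\cup\bigcup_kT_k$ is closed in $K$.

**Step 3: pull back, and stay inside $H$.** The set $S=\varphi^{-1}(C)$ is closed in $X$, possibly uncountable. Put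
$$H_0=H\cap L(S).$$
It is weak\*-closed, because $H$ is, and $L(S)$ is by Lemma 2(e). It contains every $\nu_k$, so $\dim H_0\ge\aleph_0$. On the other hand $\varphi_*$ maps $H_0$ into $L(C)$, whose dimension is $|C|\le\aleph_0$, and $\varphi_*$ is injective on $H$. So $\dim H_0=\aleph_0$.

**Step 4: return to quotients.** By Lemma 2(c), with $Z_0={}^\perp H_0$, the space $C_p(X)/Z_0$ is a quotient of $E$, and of $C_p(X)$, with $Z_0^\perp=H_0$. By Lemma 2(a) and (b) it is infinite-dimensional and metrizable. $\blacksquare$

With $Z=\{0\}$, $H=L(X)$ and $\nu_k=\delta_{x_k}$ this is the proof of Proposition 1.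

## 8. Coordinates on the metrizable quotient: proof of Theorem B

We prove (B1)⇒(B3)⇒(B2)⇒(B4)⇒(B5)⇒(B1).

**(B1)⇒(B3)⇒(B2)⇒(B4).** The first implication holds since $\omega<\mathfrak s$, and the second is Theorem A. If $C_p(X)/Z$ is infinite-dimensional and metrizable, then $Z^\perp$ is weak\*-closed, infinite-dimensional by Lemma 2(a), and of dimension at most $\aleph_0$ by Lemma 2(b).

**(B4)⇒(B5).** The aim is a biorthogonal system. Let $H_0\subset L(X)$ be weak\*-closed with algebraic basis $(k_n)_{n\in\mathbb N}$, and let $E_0=C_p(X)/{}^\perp H_0$. By Lemma 2 (used with $Z=\{0\}$ in part (c)), $E_0'=H_0$ and the topology of $E_0$ is $\sigma(E_0,H_0)$. Construct inductively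
$$h_n=k_n-\sum_{i<n}k_n(e_i)h_i,\qquad e_n\in E_0\ \text{ with }\ h_n(e_n)=1,\quad h_i(e_n)=0\ (i<n).$$
At each stage $\operatorname{span}\{h_1,\dots,h_n\}=\operatorname{span}\{k_1,\dots,k_n\}$, so $h_1,\dots,h_n$ are linearly independent functionals on $E_0$ and $e_n$ exists. For $j<n$ the inductive hypothesis $h_i(e_j)=\delta_{ij}$ $(i,j<n)$ gives $h_n(e_j)=k_n(e_j)-k_n(e_j)=0$. Hence $h_n(e_m)=\delta_{nm}$ for all $n,m$, and $(h_n)$ is a basis of $H_0$. The map $e\mapsto(h_n(e))_n$ from $E_0$ to $\mathbb R^{\mathbb N}$ is injective since $H_0$ separates points of $E_0$. It is a homeomorphism onto its image $\Lambda$, because $\sigma(E_0,H_0)$ is the topology given by the seminorms $|h_n|$. The image of $e_m$ is the $m$-th unit vector, so $c_{00}\subset\Lambda$.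

**(B5)⇒(B1).** $c_{00}$ is dense in $\mathbb R^{\mathbb N}$, hence in $\Lambda$, and the sequences in $c_{00}$ with rational terms are dense in $c_{00}$. So $\Lambda$ is separable, and it is infinite-dimensional. $\blacksquare$

## 9. The closed span of measures with disjoint images

Theorem C asks for a specific sequence space, and for that $H_0=H\cap L(S)$ is too loosely described. If $(\theta_j)$ is a sequence in $H$ and we want $g\mapsto(\theta_j(g))_j$ to present a quotient of $E$ as $(c_0)_p$, we want to know the closure of $\operatorname{span}\{\theta_j\}$ exactly. This section computes it up to a finite-dimensional error, for measures whose images in $K$ have disjoint supports. First we produce such measures.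

**Lemma 6.** Let $Y$ be a set and let $(\lambda_k)$ be a linearly independent sequence of finitely supported measures on $Y$ with $|\operatorname{supp}\lambda_k|\le n$ for all $k$. Then there are pairwise disjoint finite sets $I_1,I_2,\ldots\subset\mathbb N$ of equal size, with $\max I_j<\min I_{j+1}$, and scalars $c_k$ such that the measures $\kappa_j=\sum_{k\in I_j}c_k\lambda_k$ are nonzero with pairwise disjoint supports of uniformly bounded size.

*Proof.* **A $\Delta$-system.** A finite set $A$ supports only finitely many $\lambda_k$, since these are independent and the measures on $A$ form a space of dimension $|A|$. So, passing to a subsequence, we may assume that the sets $\operatorname{supp}\lambda_k$ are distinct. Choose a set $R$ of the largest possible size such that $R\subset\operatorname{supp}\lambda_k$ for infinitely many $k$. Such an $R$ exists, since $\emptyset$ qualifies and $|R|\le n$ always. Pass to those $k$. By maximality each point outside $R$ lies in only finitely many of the remaining supports, so every finite set disjoint from $R$ meets only finitely many of them. Hence we can choose inductively a further subsequence with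 $\operatorname{supp}\lambda_k\cap\operatorname{supp}\lambda_l=R$ for $k\ne l$.

**Killing the root.** Split the remaining indices into consecutive blocks $I_j$ of $|R|+1$ elements. The restrictions $\lambda_k|_R$, $k\in I_j$, are $|R|+1$ vectors in $\mathbb R^R$, so a combination $\kappa_j=\sum_{k\in I_j}c_k\lambda_k$ with coefficients not all zero vanishes on $R$. It is nonzero by independence. Its support lies in $\bigcup_{k\in I_j}(\operatorname{supp}\lambda_k\setminus R)$. These sets are disjoint for different $j$ and have at most $(|R|+1)n$ elements. $\square$

In the doubled interval, for distinct $x_k$, the measures $\mu_{x_k}$ have disjoint supports in $X$, but their images $\delta_{y_{x_k}}-\delta_o$ all have $o$ in the support. Here $R=\{o\}$, and the blocks have two elements: $\varphi_*(\mu_{x_1}-\mu_{x_2})=\delta_{y_{x_1}}-\delta_{y_{x_2}}$. So disjointness in $X$ does not give disjointness in $K$, and we shall apply Lemma 6 in both places.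

**Proposition 7.** Let $K$ be compact Hausdorff, $\varphi:X\to K$ continuous, and $H\subset L(X)$ a closed subspace on which $\varphi_*$ is injective. Let $\nu_k\in H$ $(k\in\mathbb N)$ be such that $\lambda_k=\varphi_*\nu_k$ are nonzero with pairwise disjoint supports $S_k$. Let $F\subset K$ be finite, disjoint from all $S_k$, such that $(S_k)$ shrinks to $F$. Put $H_0=\overline{\operatorname{span}}\{\nu_k:k\in\mathbb N\}$. Then $H_0\subset H$ and
$$\varphi_*(H_0)\subset\operatorname{span}\{\lambda_k:k\in\mathbb N\}\oplus L(F). \tag{4}$$
In particular $\dim H_0=\aleph_0$.

The space $L(F)$ cannot be dropped from (4). For $X=K=[0,1]$, $\varphi$ the identity and $\nu_k=\delta_{1/k}$, the closed span contains $\delta_0$.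

*Proof.* $H_0\subset H$ since $H$ is closed. Put $C=F\cup\bigcup_kS_k$.

**Step 1: functions that see one $S_k$ only.** By Lemma 5(b), $C$ and every $C\setminus S_k$ are closed (note $F\subset C\setminus S_k$). The finite set $S_k$ is closed too. So for any $h:S_k\to\mathbb R$ the function equal to $h$ on $S_k$ and to $0$ on $C\setminus S_k$ is continuous on $C$. By Tietze's theorem
$$\text{there is } g\in C(K)\text{ with } g|_{S_k}=h,\quad g|_{C\setminus S_k}=0. \tag{5}$$

Now let $\nu\in H_0$ and $\lambda=\varphi_*\nu$. Since $\varphi_*$ is weak\*-continuous, $\lambda$ is the weak\* limit of a net of finite sums $\lambda^\alpha=\sum_ka_k^\alpha\lambda_k$.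

**Step 2: $\operatorname{supp}\lambda\subset C$.** All $\lambda^\alpha$ lie in $L(C)$, which is weak\*-closed in $L(K)$ by Lemma 2(e).

**Step 3: on $S_k$ the limit is a multiple of $\lambda_k$.** For $h:S_k\to\mathbb R$ take $g$ from (5). Since $\operatorname{supp}\lambda\subset C$ and $S_l\subset C\setminus S_k$ for $l\ne k$,
$$\sum_{s\in S_k}\lambda(\{s\})h(s)=\lambda(g)=\lim_\alpha\lambda^\alpha(g)=\lim_\alpha a_k^\alpha\sum_{s\in S_k}\lambda_k(\{s\})h(s).$$
As $h$ is arbitrary, $\lambda|_{S_k}$ is a limit of points of the line $\mathbb R\,\lambda_k$ in the finite-dimensional space $\mathbb R^{S_k}$. Lines there are closed, so $\lambda|_{S_k}=a_k\lambda_k$ for some $a_k\in\mathbb R$.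

**Step 4: only finitely many $a_k$ are nonzero.** If $a_k\ne0$, then $S_k\subset\operatorname{supp}\lambda$. The support of $\lambda$ is *finite* and the $S_k$ are nonempty and disjoint, so $a_k=0$ for all but finitely many $k$. The measure $\lambda-\sum_ka_k\lambda_k$ is supported in $C$ and vanishes on every $S_k$, so it lies in $L(F)$. This proves (4). The sum there is direct because $F$ misses all $S_k$.

**Step 5: the dimension.** The right-hand side of (4) has dimension $\aleph_0$ and $\varphi_*$ is injective on $H_0$, so $\dim H_0\le\aleph_0$. The $\nu_k$ are linearly independent because the $\lambda_k$ are. $\square$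

Step 4 uses that $L(K)$ contains only finitely supported measures. In the Banach dual of $C([0,1])$ the weak\* closure of $\operatorname{span}\{\delta_{1/k}\}$ contains infinite sums such as $\sum_k2^{-k}\delta_{1/k}$.

**Where Proposition 7 applies.** Let $E=C_p(X)/Z$ have density $\kappa<\mathfrak s$ and let $H=Z^\perp$ with $\dim H>\aleph_0$. Let $\varphi$, $K=[0,1]^\kappa$ be as in Lemma 3. Start from (3). Lemma 6, applied in $L(X)$, gives nonzero $\mu_k\in H$ with pairwise disjoint supports of bounded size. They are linearly independent, hence so are the $\varphi_*\mu_k\in L(K)$, by injectivity. Their supports also have bounded size. Apply Lemma 6 in $L(K)$ to $(\varphi_*\mu_k)$, and take the same linear combinations of the $\mu_k$. The blocks $I_j$ are disjoint and of equal size, so the new measures still have disjoint supports of bounded size in $X$. This gives, for some $N$,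
$$\begin{aligned}&\nu_k\in H\text{ with pairwise disjoint supports in }X,\ |\operatorname{supp}\nu_k|\le N;\\ &\lambda_k=\varphi_*\nu_k\ne0\text{ with pairwise disjoint supports }S_k,\ |S_k|\le N.\end{aligned} \tag{6}$$
Enumerate $S_k=\{s_{k,1},\dots,s_{k,N}\}$, with repetitions allowed. As in Lemma 5(a) we may pass to a subsequence with $s_{k,i}\to t_i$ for each $i\le N$, and then $(S_k)$ shrinks to $F=\{t_1,\dots,t_N\}$. At most $N$ of the disjoint sets $S_k$ meet $F$, and we discard them. Now Proposition 7 applies. Its last assertion, with Lemma 2, proves Theorem A again, this time with an $H_0$ generated, up to finite dimension, by the $\nu_k$.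

## 10. Countably compact powers and $(c_0)_p$: proof of Theorem C

A model computation shows the target. On $X=[0,1]$ let $\theta_j=\frac12(\delta_{1/(2j)}-\delta_{1/(2j+1)})$, with $K=X$, $\varphi$ the identity and $F=\{0\}$. By (4), an element of the closure of $\operatorname{span}\{\theta_j\}$ is $\sum_jb_j\theta_j+c\,\delta_0$ with a finite sum. Every element of the closure vanishes at the constant function $1$, so $c=0$ and the span is closed. The map $g\mapsto(\theta_j(g))_j$ takes values in $c_0$. It is onto $c_0$: given $x\in c_0$, put $g(1/(2j))=2x_j$, $g(1/(2j+1))=0$, $g(0)=0$, and extend to $[0,1]$. So three things are wanted: norm-one measures with disjoint supports, weak\* convergence to $0$ on all of $C(X)$, and a closed span. The test function $1$ secured the third.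

In general let $E=C_p(X)/Z$ be as in Theorem C and not metrizable, and let $H=Z^\perp$. By Lemma 2(b), $\dim H>\aleph_0$. So we have $\varphi$, $K$, $(\nu_k)$ as in (6), with $s_{k,i}\to t_i$, $F=\{t_1,\dots,t_N\}$, and $F$ disjoint from all $S_k$. Scale so that $\|\nu_k\|=1$. These properties survive passing to subsequences.

**Step 1: a weak\*-convergent subsequence of $(\nu_k)$.** The difficulty is that convergence of the points $s_{k,i}$ controls only functions of the form $g\circ\varphi$, while weak\* convergence in $L(X)$ concerns all of $C(X)$. Countable compactness bridges this.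

Write $\lambda_k=\sum_{i\le N}c_{k,i}\delta_{s_{k,i}}$ with $\sum_i|c_{k,i}|=\|\lambda_k\|\le1$, giving coefficient $0$ to repeated points. Passing to a subsequence, $c_{k,i}\to c_i$ for each $i$. For $g\in C(K)$ we get $\lambda_k(g)=\sum_ic_{k,i}g(s_{k,i})\to\sum_ic_ig(t_i)$, so $\lambda_k\to\lambda:=\sum_ic_i\delta_{t_i}$ weak\*.

Let $B=\{\mu\in L(X):|\operatorname{supp}\mu|\le N,\ \|\mu\|\le1\}$ and $A=\{a\in\mathbb R^N:\sum_i|a_i|\le1\}$. The map $X^N\times A\to L(X)$, $(x,a)\mapsto\sum_ia_i\delta_{x_i}$, is weak\*-continuous and has image exactly $B$. The product $X^N\times A$ is countably compact: given a sequence in it, pass to a subsequence whose second coordinates converge to some $a\in A$, and take a cluster point $x\in X^N$ of its first coordinates. Then $(x,a)$ is a cluster point. Countable compactness passes to continuous images and to closed subsets, so $B$ and $H\cap B$ are countably compact.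

Thus every subsequence of $(\nu_k)$ has a cluster point $\nu\in H\cap B$. Then $\varphi_*\nu$ is a cluster point of a subsequence of $(\lambda_k)$, and since $\lambda_k\to\lambda$ in a Hausdorff topology, $\varphi_*\nu=\lambda$. As $\varphi_*$ is injective on $H$, the point $\nu$ is the same for all subsequences. If infinitely many $\nu_k$ lay outside an open neighborhood $W$ of $\nu$, they would form a sequence in the countably compact set $(H\cap B)\setminus W$ and have a cluster point other than $\nu$, a contradiction. So $\nu_k\to\nu$ weak\*.

**Step 2: a null sequence of norm one.** Put $\omega_k=(\nu_{2k}-\nu_{2k+1})/2\in H$. The $\omega_k$ have disjoint supports in $X$, $\|\omega_k\|=1$ because $\nu_{2k}$ and $\nu_{2k+1}$ have disjoint supports, and $\omega_k\to0$ weak\*. The measures $\varphi_*\omega_k=(\lambda_{2k}-\lambda_{2k+1})/2$ are nonzero with pairwise disjoint supports $S_{2k}\cup S_{2k+1}$, which miss $F$ and shrink to $F$. So Proposition 7 applies to $(\omega_k)$.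

**Step 3: test functions against the error term $L(F)$.** Let $H_0=\overline{\operatorname{span}}\{\omega_k\}\subset H$ and
$$G=\{\gamma\in H_0:\varphi_*\gamma\in L(F)\}.$$
Since $\varphi_*$ is injective on $G$, $d:=\dim G\le|F|$. The evaluations $\gamma\mapsto\gamma(g)$, $g\in C(X)$, form a subspace of the dual of the finite-dimensional space $G$ that separates points of $G$, hence the whole dual. So we can choose $h_1,\dots,h_d\in C(X)$ such that
$$\gamma\in G\ \text{ and }\ \gamma(h_i)=0\ (i\le d)\quad\text{imply}\quad\gamma=0. \tag{7}$$
Split the indices into consecutive blocks $I_j$ of $d+1$ elements. For each $j$, the $d$ homogeneous linear equations $\sum_{k\in I_j}c_k\omega_k(h_i)=0$, $i\le d$, in $d+1$ unknowns have a nontrivial solution. Scale it so that $\sum_{k\in I_j}|c_k|=1$, and put $\theta_j=\sum_{k\in I_j}c_k\omega_k$. Then $\theta_j(h_i)=0$ for $i\le d$. The $\theta_j$ have disjoint supports, and disjointness of the supports of the $\omega_k$ gives $\|\theta_j\|=\sum_{k\in I_j}|c_k|=1$. For every $g\in C(X)$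
$$|\theta_j(g)|\le\max_{k\in I_j}|\omega_k(g)|\to0. \tag{8}$$

**Step 4: $H_1=\operatorname{span}\{\theta_j\}$ is weak\*-closed.** The $\varphi_*\theta_j=\sum_{k\in I_j}c_k\varphi_*\omega_k$ are nonzero, since the summands have disjoint supports and not all $c_k$ vanish. Their supports are pairwise disjoint, miss $F$, and shrink to $F$. So Proposition 7 applies to $(\theta_j)$. Let $\nu\in\overline{H_1}$. By (4), $\varphi_*\nu=\sum_jb_j\varphi_*\theta_j+\rho$ with a finite sum and $\rho\in L(F)$. Put $\gamma=\nu-\sum_jb_j\theta_j$. Then $\gamma\in\overline{H_1}\subset H_0$ and $\varphi_*\gamma=\rho\in L(F)$, so $\gamma\in G$. Each $h_i$ annihilates all $\theta_j$, hence $\overline{H_1}$, so $\gamma(h_i)=0$ for $i\le d$. By (7), $\gamma=0$, and $\nu=\sum_jb_j\theta_j\in H_1$.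

**Step 5: the quotient is a space of null sequences.** By Lemma 2(c), applied to the closed subspace $H_1\subset H$, $C_p(X)/{}^\perp H_1$ is a quotient of $E$. Its dual is $H_1$, and its topology is given by the seminorms $|\theta_j|$. The map $g\mapsto(\theta_j(g))_j$ has kernel ${}^\perp H_1$, so it induces an isomorphism of this quotient onto
$$\Lambda=\{(\theta_j(g))_j:g\in C(X)\}$$
with the product topology, and $\Lambda\subset c_0$ by (8).

**Step 6: $\Lambda=c_0$.** Since $X$ is countably compact, every $g\in C(X)$ is bounded: if $|g(x_k)|\ge k$ for all $k$, then $g$ is unbounded on every neighborhood of a cluster point of $(x_k)$, which contradicts continuity. So $C(X)$ with the sup norm is a Banach space, and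
$$T:(C(X),\|\cdot\|_\infty)\to c_0,\qquad Tg=(\theta_j(g))_j,$$
is linear with $\|T\|\le1$. Its adjoint $T^*:\ell_1\to C(X)^*$ is $T^*a=\sum_ja_j\theta_j$. We claim that
$$\|T^*a\|=\sum_j|a_j|\qquad(a\in\ell_1).$$
Let $a$ be finitely supported. Then $\mu=\sum_ja_j\theta_j$ is a finitely supported measure with $\|\mu\|=\sum_j|a_j|$, by disjointness of supports and $\|\theta_j\|=1$. By (1) and truncation to $[-1,1]$, there is $g\in C(X)$ with $|g|\le1$ that equals the sign of $\mu(\{x\})$ at each $x\in\operatorname{supp}\mu$. Then $\mu(g)=\|\mu\|$, so the functional norm of $\mu$ is at least $\sum_j|a_j|$, and clearly it is at most that. For general $a$ the claim follows by density of the finitely supported sequences in $\ell_1$ and continuity of both sides.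

So $T^*$ is bounded below. An operator between Banach spaces is onto iff its adjoint is bounded below (Rudin, *Functional Analysis*, Thm 4.13–4.15). Hence $T$ is onto, $\Lambda=c_0$, and the quotient of $E$ found in Step 5 is isomorphic to $(c_0)_p$. $\blacksquare$
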